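\title{Closed ideals of $\mathcal L(\ell_p,\ell_q)$ containing the finitely strictly singular and the $\ell_2$-factorable operators}

\begin{abstract}
Let $1<p<2<q<\infty$. We show that the smallest closed ideal of $\mathcal L(\ell_p,\ell_q)$ that contains the finitely strictly singular operators and the operators factoring through $\ell_2$ is proper, and that exactly $2^{\mathfrak c}$ closed ideals contain it. The operators outside this ideal are direct sums of maps $D\otimes I_{\ell_2^k}$, where $D$ is a normalized sign matrix that factors badly through Hilbert space. They are detected by functionals that take a normalized trace in the variable $\ell_2^k$ and a correlation with the signs of $D$ in the other variable.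
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $1<p<2<q<\infty$, the scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and $u'$ is the conjugate exponent of $u$. We write $\mathcal L(X,Y)$ for the Banach space of bounded linear operators from $X$ to $Y$, and $\mathcal L(X)=\mathcal L(X,X)$. An \emph{ideal} of $\mathcal L(\ell_p,\ell_q)$ is a subspace $\mathcal J$ such that $ATB\in\mathcal J$ whenever $A\in\mathcal L(\ell_q)$, $T\in\mathcal J$ and $B\in\mathcal L(\ell_p)$. It is \emph{proper} if it is not all of $\mathcal L(\ell_p,\ell_q)$. Two closed ideals are the subject of this paper.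

An operator $T\colon X\to Y$ is \emph{finitely strictly singular} if for every $\delta>0$ there is $d\in\mathbb N$ such that every subspace $E$ of $X$ with $\dim E\ge d$ contains a vector $x$ with $\|Tx\|<\delta\|x\|$. In other words, $T$ is not uniformly bounded below on subspaces of arbitrarily large dimension. These operators form a closed ideal $\mathcal{FS}$ of $\mathcal L(\ell_p,\ell_q)$. The second ideal, $\mathcal J^{\ell_2}$, is the closure of the set of finite sums of operators $AB$ with $B\in\mathcal L(\ell_p,\ell_2)$ and $A\in\mathcal L(\ell_2,\ell_q)$. Both ideals contain the finite-rank operators, and they share a noncompact operator as well.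

\begin{example}\label{ex:inclusion}
The formal inclusion $\ell_p\to\ell_q$ factors as $\ell_p\to\ell_2\to\ell_q$, so it lies in $\mathcal J^{\ell_2}$. It also lies in $\mathcal{FS}$. Let $E\subseteq\ell_p$ have dimension $d$, let $x$ be an extreme point of the compact convex set $K=\{y\in E:\|y\|_\infty\le1\}$, and let $F=\{i:|x_i|=1\}$. If $|F|<d$, some nonzero $y\in E$ vanishes on $F$; since $x_i\to0$ we have $\sup_{i\notin F}|x_i|<1$, so $x\pm ty\in K$ for small $t>0$, which is impossible. Hence $\|x\|_p^p\ge d$, and $\|x\|_q^q\le\|x\|_p^p$ gives $\|x\|_q/\|x\|_p\le\|x\|_p^{p/q-1}\le d^{1/q-1/p}$.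
\end{example}

The ideals $\mathcal{FS}$ and $\mathcal J^{\ell_2}$ are both proper, and neither contains the other. Let $\mathcal{FS}\vee\mathcal J^{\ell_2}$ be the smallest closed ideal containing both. The question, posed in \cite{SZ}, is whether $\mathcal{FS}\vee\mathcal J^{\ell_2}$ is proper.

There is a reason to guess that it is not. Suppose that $T\in\mathcal L(\ell_p,\ell_q)$ is not finitely strictly singular, so that $\|Tx\|\ge\delta\|x\|$ on subspaces $E_d\subseteq\ell_p$ with $\dim E_d\ge d$. As subspaces of $\ell_p$ the $E_d$ have cotype $2$ uniformly, and being uniformly isomorphic to subspaces of $\ell_q$ they have type $2$ uniformly; by Kwapie\'n's theorem they are uniformly isomorphic to Euclidean spaces. (This observation is not used below.) So an operator can fail to be in $\mathcal{FS}$ only on Euclidean subspaces, and one might hope to collect this Euclidean behavior in one operator through $\ell_2$ and be left with a finitely strictly singular remainder. The hope is false: an operator can be bounded below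 on many Euclidean subspaces at once, placed relative to each other in a way that does not pass through a Hilbert space.

\begin{theorem}\label{thm:A}
$\mathcal{FS}\vee\mathcal J^{\ell_2}\ne\mathcal L(\ell_p,\ell_q)$.
\end{theorem}

The gap is as large as cardinality allows. Let $\mathfrak c=2^{\aleph_0}$.

\begin{theorem}\label{thm:B}
There are operators $\tilde T_M\in\mathcal L(\ell_p,\ell_q)$, one for each $M\subseteq\mathbb N$, with $\tilde T_\emptyset=0$, such that the following holds. If $M',M_1,\dots,M_L\subseteq\mathbb N$ and $M'\setminus(M_1\cup\dots\cup M_L)$ is infinite, then $\tilde T_{M'}$ is not in the closed ideal generated by $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_{M_1},\dots,\tilde T_{M_L}\}$. Consequently there are exactly $2^{\mathfrak c}$ closed ideals of $\mathcal L(\ell_p,\ell_q)$ containing $\mathcal{FS}\vee\mathcal J^{\ell_2}$. Moreover, the power set of a set of cardinality $\mathfrak c$, ordered by inclusion, order-embeds into the lattice of these ideals.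
\end{theorem}

Theorem~\ref{thm:A} is the case $M'=\mathbb N$, $L=1$, $M_1=\emptyset$. The strict inequalities $p<2<q$ are needed: if $p=2$ or $q=2$, every operator factors through $\ell_2$.

To keep an operator away from a closed subspace one needs functionals of bounded norm that are large on the operator and small on the subspace. Section~\ref{sec:model} finds one such family for $\mathcal{FS}$ and one for $\mathcal J^{\ell_2}$ and combines them; this proves Theorem~\ref{thm:A} for $q=p'$ by hand. Section~\ref{sec:signs} replaces the Hadamard matrices of that case by random rectangular sign matrices, which work for all $p,q$ and carry a free parameter. Sections~\ref{sec:operators} and~\ref{sec:ideals} use the parameter to separate the operators $\tilde T_M$ from each other.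

\section{Sums of Euclidean spaces}\label{sec:sums}

For $1\le s<\infty$ the \emph{$\ell_s$-sum} $(\bigoplus_\gamma E_\gamma)_{\ell_s}$ of Banach spaces consists of the families $x=(x_\gamma)$, $x_\gamma\in E_\gamma$, with $\|x\|=(\sum_\gamma\|x_\gamma\|^s)^{1/s}<\infty$. The $\ell_s$-sum of $N$ copies of $\ell_2^k$ is $\ell_s^N(\ell_2^k)$; its element $(x_1,\dots,x_N)$ is also written $\sum_ie_i\otimes x_i$. The unit vector basis of $\ell_2^k$ is $f_1,\dots,f_k$. An $m\times N$ matrix $G=(G_{ji})$ has norms $\|G\|_{u\to v}$ as an operator $\ell_u^N\to\ell_v^m$, and it acts on $N$-tuples of vectors of $\ell_2^k$ by $((G\otimes I)x)_j=\sum_iG_{ji}x_i$. We say that $S\in\mathcal L(X,Y)$ \emph{factors through $\ell_s$ with constant $\kappa$} if $S=AB$ with $B\in\mathcal L(X,\ell_s)$, $A\in\mathcal L(\ell_s,Y)$ and $\|A\|\|B\|\le\kappa$.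

Two elementary facts are used repeatedly.
\begin{itemize}
\item[(F1)] If $u\le v$ and $\|R_\gamma\colon E_\gamma\to F_\gamma\|\le\kappa$ for all $\gamma$, then $\bigoplus_\gamma R_\gamma$ maps $(\bigoplus E_\gamma)_{\ell_u}$ to $(\bigoplus F_\gamma)_{\ell_v}$ with norm at most $\kappa$, because $\|\cdot\|_v\le\|\cdot\|_u$ on scalar sequences.
\item[(F2)] If $U$ is finitely strictly singular and $A,B$ are bounded, then $AUB$ is finitely strictly singular. Indeed, let $d$ correspond to $\delta$ for $U$ and let $\dim E\ge d$. Either $B$ vanishes at some nonzero $x\in E$, or $\dim BE\ge d$ and some nonzero $x\in E$ has $\|UBx\|<\delta\|Bx\|$. In both cases $\|AUBx\|\le\delta\|A\|\|B\|\|x\|$.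
\end{itemize}

We shall construct operators between sums of Euclidean spaces. The first lemma transports them to $\mathcal L(\ell_p,\ell_q)$. Let $\varrho_1,\varrho_2,\dots$ be independent random signs, each equal to $\pm1$ with probability $\frac12$. Khintchine's inequality says that for $2\le t<\infty$ there is a constant $K_t$ with $(\mathbb E|\sum_la_l\varrho_l|^t)^{1/t}\le K_t\|a\|_2$ for all finite scalar sequences $a$. We take the best constant; then $K_2=1$ and $K_t$ is nondecreasing in $t$. Put $c_s=K_{\max(s,s')}$ for $1<s<\infty$.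

\begin{lemma}\label{lem:compl}
Let $1<s<\infty$ and let $Z$ be an $\ell_s$-sum of countably many spaces $\ell_2^{k}$, with repetitions allowed. Then the identity of $Z$ factors through $\ell_s$ with constant $c_s$.
\end{lemma}

\begin{proof}
Let $L_s^k$ be the $L_s$-space of the uniform probability on $\{\pm1\}^k$; it is isometric to $\ell_s^{2^k}$. Let $\varrho_l$ be the coordinate functions, and define $J\colon\ell_2^k\to L_s^k$ and $Q\colon L_s^k\to\ell_2^k$ by $Ja=\sum_la_l\varrho_l$ and $Qf=(\mathbb Ef\varrho_l)_{l\le k}$. The $\varrho_l$ are orthonormal, so $QJ=I$. If $s\ge2$, then $\|J\|\le K_s$, and $\|Qf\|_2\le\|f\|_{L_2}\le\|f\|_{L_s}$ by Bessel's inequality. If $s\le2$, then $\|Ja\|_{L_s}\le\|Ja\|_{L_2}=\|a\|_2$, and $Q$ is the adjoint of the map $J\colon\ell_2^k\to L^k_{s'}$, so $\|Q\|\le K_{s'}$. The bounds do not depend on $k$. By (F1) the direct sums of the maps $J$ and $Q$ factor the identity of $Z$ through an $\ell_s$-sum of spaces $\ell_s^{2^k}$ with constant $c_s$. That sum is isometric to $\ell_s$, or to some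 $\ell_s^d$, whose identity factors through $\ell_s$ with constant $1$.
\end{proof}

The second lemma, the Marcinkiewicz--Zygmund inequality, says that tensoring with a Euclidean identity costs nothing.

\begin{lemma}\label{lem:MZ}
Let $1\le u\le v<\infty$ and let $G$ be an $m\times N$ matrix over $\mathbb K$. Then for all $k$ the operator $G\otimes I\colon\ell_u^N(\ell_2^k)\to\ell_v^m(\ell_2^k)$ has norm $\|G\|_{u\to v}$.
\end{lemma}

\begin{proof}
Testing on vectors $\sum_i\xi_ie_i\otimes f_1$ gives $\|G\otimes I\|\ge\|G\|_{u\to v}$. For the converse let $g_1,\dots,g_k$ be independent standard $\mathbb K$-valued Gaussian variables and $\gamma_v=(\mathbb E|g_1|^v)^{1/v}$. By rotation invariance $\sum_lg_lz_l$ has the distribution of $\|z\|_2\,g_1$, so $\mathbb E|\sum_lg_lz_l|^v=\gamma_v^v\|z\|_2^v$. Let $x=(x_1,\dots,x_N)$ and let $w\in\mathbb K^N$ be the random vector with $w_i=\sum_lg_lx_i(l)$. Then $(Gw)_j=\sum_lg_l((G\otimes I)x)_j(l)$, hence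
\[
\gamma_v\|(G\otimes I)x\|=\big(\mathbb E\|Gw\|_v^v\big)^{1/v}\le\|G\|_{u\to v}\big(\mathbb E\|w\|_u^v\big)^{1/v}.
\]
Since $v/u\ge1$, the triangle inequality in $L_{v/u}$ gives
\[
\big(\mathbb E\|w\|_u^v\big)^{u/v}=\Big\|\sum_i|w_i|^u\Big\|_{L_{v/u}}\le\sum_i\big(\mathbb E|w_i|^v\big)^{u/v}=\gamma_v^u\sum_i\|x_i\|_2^u=\gamma_v^u\|x\|^u.\qedhere
\]
\end{proof}

The real space $\ell_u^N(\ell_2^2)$ is the complex space $\ell_u^N$. So the case $\mathbb K=\mathbb R$, $k=2$ shows that for $u\le v<\infty$ \emph{a real matrix has the same norm $\|G\|_{u\to v}$ over $\mathbb R$ and over $\mathbb C$}. The same holds for $\|G\|_{1\to\infty}=\max|G_{ji}|$. All our matrices are real and all norms are of this kind, so we may use the Riesz--Thorin theorem, which is a statement about norms over $\mathbb C$: if $0<\theta<1$, $\frac1u=\frac{1-\theta}{u_0}+\frac\theta{u_1}$ and $\frac1v=\frac{1-\theta}{v_0}+\frac\theta{v_1}$, then $\|G\|_{u\to v}\le\|G\|_{u_0\to v_0}^{1-\theta}\|G\|_{u_1\to v_1}^{\theta}$.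

\section{Two tests and their product}\label{sec:model}

\subsection*{The normalized trace}
Let $X_0=(\bigoplus_k\ell_2^k)_{\ell_p}$ and $Y_0=(\bigoplus_k\ell_2^k)_{\ell_q}$, and let $j_0\colon X_0\to Y_0$ be the formal inclusion. It is isometric on each block $\ell_2^k$, so it is not finitely strictly singular, and it factors through $(\bigoplus_k\ell_2^k)_{\ell_2}=\ell_2$. Lemma~\ref{lem:compl} and (F2) turn it into an element of $\mathcal J^{\ell_2}\setminus\mathcal{FS}$. We want functionals that see the difference between $j_0$ and a finitely strictly singular operator $U$. The definition gives one vector on which $U$ is small in each large subspace, and we cannot prescribe the vector. In a Euclidean space such vectors can be assembled into most of an orthonormal basis.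

\begin{lemma}\label{lem:basis}
Let $V\colon\ell_2^k\to Z$ be a linear map into a normed space, and suppose that every subspace of $\ell_2^k$ of dimension at least $d$ contains a vector $x$ with $\|Vx\|<\delta\|x\|$. Then $\ell_2^k$ has an orthonormal basis $x_1,\dots,x_k$ with $\sum_l\|Vx_l\|\le k\delta+(d-1)\|V\|$.
\end{lemma}

\begin{proof}
If $k<d$, any orthonormal basis will do. Otherwise, for $l=1,\dots,k-d+1$ choose successively a unit vector $x_l$ with $\|Vx_l\|<\delta$ in the orthogonal complement of $x_1,\dots,x_{l-1}$, which has dimension $k-l+1\ge d$. Complete the system by $d-1$ further vectors.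
\end{proof}

The basis depends on $V$, so the functional must not depend on a basis. The trace has this property: $\operatorname{tr}R=\sum_l(Rx_l\,|\,x_l)$ for every orthonormal basis of $\ell_2^k$, whence $|\operatorname{tr}R|\le\sum_l\|Rx_l\|_2$. For $S\in\mathcal L(X_0,Y_0)$ let $\tau_k(S)=\frac1k\operatorname{tr}S_k$, where $S_k$ is the compression of $S$ to the $k$-th blocks. Then $|\tau_k(S)|\le\|S\|$ and $\tau_k(j_0)=1$. If $U$ is finitely strictly singular and $d$ corresponds to $\delta$, Lemma~\ref{lem:basis} applied to $U_k$ gives $|\tau_k(U)|\le\delta+(d-1)\|U\|/k$; hence $\tau_k(U)\to0$ and $\|j_0-U\|\ge1$. This test annihilates $\mathcal{FS}$ in the limit, but it equals $1$ on an operator through $\ell_2$.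

\subsection*{Correlation with a Hadamard matrix}
For the rest of this section let $q=p'$. Let $N=2^n$ and let $H_n=(h_{ji})$ be the $N\times N$ matrix given by $H_0=(1)$ and $H_{n+1}=\left(\begin{smallmatrix}H_n&H_n\\H_n&-H_n\end{smallmatrix}\right)$. Its entries are signs and $H_n^TH_n=NI$, so $\|H_n\|_{1\to\infty}=1$ and $\|H_n\|_{2\to2}=\sqrt N$. Riesz--Thorin with $\theta=2/q$ gives $\|H_n\|_{p\to q}\le N^{1/q}$, since $1-\theta/2=1/q'=1/p$. Thus $D_n=N^{-1/q}H_n$ has $\|D_n\|_{p\to q}\le1$, and each of its columns has $\ell_q$-norm $1$. The $i$-th column is normed by the unit vector $N^{-1/q'}(h_{ji})_j$ of $\ell_{q'}^N$. Averaging these norming functionals over the columns, we put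
\[
\varphi_n(S)=\frac1{N\cdot N^{1/q'}}\sum_{i,j}h_{ji}S_{ji},\qquad S\colon\ell_p^N\to\ell_q^N .
\]
Then $|\varphi_n(S)|\le\frac1N\sum_i\|Se_i\|_q\le\|S\|$ and $\varphi_n(D_n)=1$. Now let $S=AB$ factor through $\ell_2$. With $b_i=Be_i$ and $a_j=A^*e_j$ in $\ell_2$ we have $S_{ji}=\sum_\omega b_i(\omega)a_j(\omega)$, $\|b_i\|_2\le\|B\|$ and $\|a_j\|_2\le\|A\|$. Apply $\|H_n\|_{2\to2}=\sqrt N$ for each coordinate $\omega$ to the vectors $b(\omega)=(b_i(\omega))_i$ and $a(\omega)=(a_j(\omega))_j$, and then the Cauchy--Schwarz inequality in $\omega$: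
\[
\Big|\sum_{i,j}h_{ji}S_{ji}\Big|\le\sqrt N\sum_\omega\|b(\omega)\|_2\|a(\omega)\|_2\le\sqrt N\Big(\sum_i\|b_i\|_2^2\Big)^{1/2}\Big(\sum_j\|a_j\|_2^2\Big)^{1/2}\le N^{3/2}\|A\|\|B\|.
\]
Hence $|\varphi_n(S)|\le N^{1/q-1/2}\|A\|\|B\|$, which tends to $0$ because $q>2$. In particular every factorization of $D_n$ through $\ell_2$ has constant at least $N^{1/2-1/q}$. This test annihilates $\mathcal J^{\ell_2}$ in the limit. But it reads $S$ on the fixed vectors $e_i$, and finite strict singularity gives no smallness on prescribed vectors (Example~\ref{ex:inclusion}).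

\subsection*{The product}
An operator $S\colon\ell_p^N(\ell_2^k)\to\ell_q^N(\ell_2^k)$ is an $N\times N$ matrix of operators $S_{ji}$ on $\ell_2^k$. Replace each $S_{ji}$ by its normalized trace and apply $\varphi_n$ to the resulting scalar matrix; call the result $\Phi_{n,k}(S)$. The trace does not affect $D_n$: $\Phi_{n,k}(D_n\otimes I)=\varphi_n(D_n)=1$. Computing the traces in the basis $(f_l)$ gives $\Phi_{n,k}(S)=\frac1k\sum_l\varphi_n(S^{(l)})$, where $S^{(l)}\colon\ell_p^N\to\ell_q^N$ is the compression of $S$ to the span of the vectors $e_i\otimes f_l$. A compression inherits norm bounds and factorizations with the same constants, so both estimates for $\varphi_n$ pass to $\Phi_{n,k}$.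

Let $T=\bigoplus_{n,k}D_n\otimes I$ act from $X=(\bigoplus_{n,k}\ell_p^{2^n}(\ell_2^k))_{\ell_p}$ to $Y=(\bigoplus_{n,k}\ell_q^{2^n}(\ell_2^k))_{\ell_q}$; it has norm at most $1$ by Lemma~\ref{lem:MZ} and (F1). Evaluate $\Phi_{n,k}$ on $\mathcal L(X,Y)$ through the compression to the $(n,k)$ blocks. If $U\colon X\to Y$ is finitely strictly singular, then for fixed $n$ each of the $N^2$ normalized traces tends to $0$ as $k\to\infty$, as in the first test. So if $AB$ factors through $\ell_2$,
\[
\|T-U-AB\|\ge1-|\Phi_{n,k}(U)|-2^{n(1/q-1/2)}\|A\|\|B\|,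
\]
and letting $k\to\infty$ and then $n\to\infty$ gives $\|T-U-AB\|\ge1$. A finite sum of operators through $\ell_2$ factors through $\ell_2\oplus\dots\oplus\ell_2=\ell_2$, so Lemma~\ref{lem:compl} and (F2) carry this to $\mathcal L(\ell_p,\ell_q)$ and prove Theorem~\ref{thm:A} for $q=p'$. The operator $D_n\otimes I$ is isometric on each of the $N$ Euclidean spaces $e_i\otimes\ell_2^k$, but the way in which it mixes them is $D_n$, and $D_n$ does not pass through Hilbert space at bounded cost.

Two things remain. First, if $q>p'$, then $\|N^{-1/q}H_n\|_{p\to q}\ge N^{1/p'-1/q}$, as one sees from a row, so the matrices with normalized columns are unbounded. Second, Theorem~\ref{thm:B} needs matrices that can be told apart from \emph{each other}. Rectangular matrices solve both problems.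

\section{Rectangular sign matrices}\label{sec:signs}

Let $\varepsilon$ be an $m\times N$ matrix of signs, normalized as $D=m^{-1/q}\varepsilon$ so that the columns have $\ell_q$-norm $1$, and let $1<r<2$. A row of $D$ has $\ell_{r'}$-norm $m^{-1/q}N^{1/r'}$, and this is a lower bound for $\|D\|_{r\to q}$. We take $m^{1/q}\approx N^{1/r'}$, the smallest $m$ that this obstruction permits. We show that a random $\varepsilon$ then makes $\|D\|_{r\to q}$ bounded, while $D$ factors badly through $\ell_s$ for every $s\in(r,2]$. The exponent $r$ is the free parameter.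

To interpolate we need the norm of $\varepsilon$ from $\ell_2^N$ to $\ell_t^m$ with $t>2$. It is at least $m^{1/t}$ (a column) and at least $\sqrt N$ (a row), and the next lemma attains these bounds up to a constant. The $\ell_2$-norm of $\varepsilon x$ alone does not give this; we control the large coordinates of $\varepsilon x$ by bounding all row submatrices of $\varepsilon$ simultaneously.

\begin{lemma}\label{lem:signs}
For all $m\ge N\ge1$ there is an $m\times N$ matrix $\varepsilon=(\varepsilon_{ji})$ of signs such that $\|\varepsilon\|_{2\to2}\le14\sqrt m$ and $\|\varepsilon\|_{2\to t}\le C_t(\sqrt N+m^{1/t})$ for all $t\in(2,\infty)$. Here $C_t\ge1$ depends only on $t$ and is bounded on compact subsets of $(2,\infty)$.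
\end{lemma}

\begin{proof}
We may take real scalars. Let the $\varepsilon_{ji}$ be independent random signs. For nonempty $S\subseteq\{1,\dots,m\}$ with $|S|=k$ let $\varepsilon_S$ be the submatrix with rows in $S$.

The unit sphere of $\mathbb R^k$ has a $\frac14$-net of at most $9^k$ points: take a maximal $\frac14$-separated set and compare the volumes of the disjoint balls of radius $\frac18$ around its points with the ball of radius $\frac98$. Fix such nets in the spheres of $\mathbb R^S$ and $\mathbb R^N$, and let $\mu_S$ be the maximum of $|\langle\varepsilon_Sv,u\rangle|$ over net points $u,v$. For unit vectors $u_0,v_0$ and net points $u,v$ within $\frac14$ of them, $|\langle\varepsilon_Sv_0,u_0\rangle|\le\mu_S+(\frac14+\frac14)\|\varepsilon_S\|_{2\to2}$; therefore $\|\varepsilon_S\|_{2\to2}\le2\mu_S$. Hoeffding's inequality states that $P(|\sum_\alpha w_\alpha\xi_\alpha|>\lambda)\le2e^{-\lambda^2/2}$ for independent random signs $\xi_\alpha$ and real $w_\alpha$ with $\sum_\alpha w_\alpha^2=1$. It applies to $\langle\varepsilon_Sv,u\rangle=\sum_{j,i}u_jv_i\varepsilon_{ji}$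 for unit vectors $u,v$. There are $\binom mk\le(em/k)^k$ sets of size $k$. Put $\lambda_k^2=2\big(k\log(em/k)+4(k+N)\big)$. Since $\log9<2.2$, the probability that $\|\varepsilon_S\|_{2\to2}>2\lambda_{|S|}$ for some $S$ is at most
\[
\sum_{k=1}^m\Big(\frac{em}k\Big)^k9^{k+N}\,2e^{-\lambda_k^2/2}\le\sum_{k\ge1}2e^{-1.8(k+N)}\le\frac{2e^{-3.6}}{1-e^{-1.8}}<1 .
\]
Fix $\varepsilon$ outside this event. Since $k\le k\log(em/k)$, we have $\lambda_k^2\le10k\log(em/k)+8N$, and $2\sqrt{10},2\sqrt8<7$ gives
\[
\|\varepsilon_S\|_{2\to2}\le7\big(\sqrt N+\sqrt{k\log(em/k)}\big)\qquad\text{whenever }|S|=k .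
\]
For $k=m$ this is $7(\sqrt N+\sqrt m)\le14\sqrt m$.

Let $\|x\|_2=1$, $y=\varepsilon x$, and let $y_k^*$ be the $k$-th largest of the numbers $|y_j|$. If $S$ is the set of positions of the $k$ largest, then $\sqrt k\,y_k^*\le\|\varepsilon_Sx\|_2$, so $y_k^*\le7\big(\sqrt{N/k}+\sqrt{\log(em/k)}\big)$. By the triangle inequality in $\ell_t^m$,
\[
\|y\|_t\le7\Big(\sum_{k\ge1}k^{-t/2}\Big)^{1/t}\sqrt N+7\Big(\sum_{k\le m}\big(\log(em/k)\big)^{t/2}\Big)^{1/t}.
\]
The function $u\mapsto\log(em/u)$ decreases, so the last sum is at most $\int_0^m(\log(em/u))^{t/2}\,du=m\int_0^1(1+\log\frac1v)^{t/2}\,dv$. Let $C_t$ be $7$ times the larger of $(\sum_kk^{-t/2})^{1/t}$ and $(\int_0^1(1+\log\frac1v)^{t/2}dv)^{1/t}$. The series is finite for $t>2$ and decreases in $t$, the integral is finite and increases in $t$, and both are at least $1$; so $C_t$ is bounded on compact subsets of $(2,\infty)$.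
\end{proof}

\begin{proposition}\label{prop:D}
Let $2<a<b<q$. There is a constant $C$, depending only on $a,b,q$, with the following property. Let $\rho\in[a,b]$, $N\ge1$, $m=\lceil N^{q/\rho}\rceil$, let $\varepsilon$ be the $m\times N$ matrix of Lemma~\ref{lem:signs}, and let $D=m^{-1/q}\varepsilon$. Then
\begin{equation}\label{eq:mN}
N^{1/\rho}\le m^{1/q}\le2N^{1/\rho}
\end{equation}
and $\|D\|_{\rho'\to q}\le C$.
\end{proposition}

\begin{proof}
Since $\rho<q$ we have $N\le N^{q/\rho}\le m\le2N^{q/\rho}$. This gives \eqref{eq:mN} and allows us to apply Lemma~\ref{lem:signs}. We interpolate between $\|\varepsilon\|_{1\to\infty}=1$ and $\|\varepsilon\|_{2\to t}$. To reach the pair $(\rho',q)$ we need $1-\theta+\theta/2=1/\rho'$ and $\theta/t=1/q$, that is, $\theta=2/\rho\in(0,1)$ and $t=2q/\rho\in[2q/b,2q/a]\subset(2,\infty)$. For this $t$ we have $m^{1/t}\le2\sqrt N$, so $\|\varepsilon\|_{2\to t}\le3C_t\sqrt N$. Riesz--Thorin and \eqref{eq:mN} give $\|\varepsilon\|_{\rho'\to q}\le(3C_t)^\theta N^{1/\rho}\le3C_t\,m^{1/q}$. Take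 $C=3\sup\{C_t:2q/b\le t\le2q/a\}$.
\end{proof}

The next estimate extends the Hilbert space computation of Section~\ref{sec:model} to $\ell_s$. We write $\langle b,a\rangle=\sum_\omega b(\omega)a(\omega)$ for $b\in\ell_s$, $a\in\ell_{s'}$.

\begin{lemma}\label{lem:test}
Let $\varepsilon$ be an $m\times N$ sign matrix with $\|\varepsilon\|_{2\to2}\le14\sqrt m$, and let $1<s\le2$. If $b_1,\dots,b_N\in\ell_s$ have norm at most $\beta$ and $a_1,\dots,a_m\in\ell_{s'}$ have norm at most $\alpha$, then
\[
\Big|\sum_{i,j}\varepsilon_{ji}\langle b_i,a_j\rangle\Big|\le14\,N^{1/s}\,m\,\alpha\beta .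
\]
\end{lemma}

\begin{proof}
Let $z_i=\sum_j\varepsilon_{ji}a_j\in\ell_{s'}$. By H\"older's inequality, first in $\omega$ and then in $i$,
\[
\Big|\sum_i\langle b_i,z_i\rangle\Big|\le\beta\sum_i\|z_i\|_{s'}\le\beta N^{1/s}\Big(\sum_i\|z_i\|_{s'}^{s'}\Big)^{1/s'}=\beta N^{1/s}\Big(\sum_\omega\big\|\varepsilon^Ta(\omega)\big\|_{s'}^{s'}\Big)^{1/s'},
\]
where $a(\omega)=(a_j(\omega))_{j\le m}$. Since $s'\ge2$, we have $\|\varepsilon^Ta(\omega)\|_{s'}\le\|\varepsilon^Ta(\omega)\|_2\le14\sqrt m\,\|a(\omega)\|_2$. Since $s'/2\ge1$, the triangle inequality in $\ell_{s'/2}$ gives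
\[
\Big(\sum_\omega\|a(\omega)\|_2^{s'}\Big)^{2/s'}=\Big\|\sum_j|a_j|^2\Big\|_{s'/2}\le\sum_j\|a_j\|_{s'}^2\le m\alpha^2 .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:threshold}
The exponent $r=\rho'$ is a threshold for the matrix $D$ of Proposition~\ref{prop:D}, regarded as an operator $\ell_p^N\to\ell_q^m$ with $p\le r$. For $p\le s\le r$ it factors through $\ell_s$ with constant $C$, as $\ell_p^N\to\ell_s^N\to\ell_r^N\to\ell_q^m$. For $r<s\le2$ and $D=AB$ through $\ell_s$, Lemma~\ref{lem:test} with $b_i=Be_i$, $a_j=A^*e_j$ gives $Nm^{1-1/q}=\sum_{i,j}\varepsilon_{ji}D_{ji}\le14N^{1/s}m\|A\|\|B\|$, so $\|A\|\|B\|\ge\frac1{28}N^{1/s'-1/\rho}$ by \eqref{eq:mN}, which is unbounded in $N$.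
\end{remark}

\section{The operators and the functionals}\label{sec:operators}

We choose matrices $D_n$ with thresholds $r_1<r_2<\cdots$. The functional attached to $D_n$ will be small on operators that factor through $\ell_{r_{n+1}}$, and all later matrices $D_l$, $l>n$, factor through $\ell_{r_{n+1}}$ with a uniform constant. The earlier matrices $D_l$, $l<n$, have smaller thresholds, and this argument does not apply to them; they will be handled by making $N_n$ much larger than $N_{n-1}$.

Fix $2<a<b<\min(p',q)$; such numbers exist because $p<2<q$. Put $\rho_n=a+(b-a)/n$ and $r_n=\rho_n'$. The $\rho_n$ decrease and lie in $(a,b]$; since $b<p'$,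
\[
p<r_1<r_2<\dots<2 .
\]
Let $\eta_n=1/\rho_{n+1}-1/\rho_n>0$ and $c=K_b$, so that $c_{r_n}=K_{\rho_n}\le c$. Put $N_0=1$ and choose recursively integers $N_n>N_{n-1}$ with
\begin{equation}\label{eq:growth}
N_n^{-\eta_n}\sqrt{N_{n-1}}\le1/n .
\end{equation}
Let $m_n$, $\varepsilon^{(n)}$ and $D_n=m_n^{-1/q}\varepsilon^{(n)}$ be as in Proposition~\ref{prop:D} for $\rho=\rho_n$, $N=N_n$. Then $\|D_n\|_{r_n\to q}\le C$, and Lemma~\ref{lem:MZ}, which applies as $r_n\le q$, together with (F1) gives
\begin{equation}\label{eq:DI}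
\big\|D_n\otimes I\colon\ell_s^{N_n}(\ell_2^k)\to\ell_q^{m_n}(\ell_2^k)\big\|\le C\qquad(1\le s\le r_n,\ k\in\mathbb N).
\end{equation}
Put
\[
X=\Big(\bigoplus_{n,k\in\mathbb N}\ell_p^{N_n}(\ell_2^k)\Big)_{\ell_p},\qquad Y=\Big(\bigoplus_{n,k\in\mathbb N}\ell_q^{m_n}(\ell_2^k)\Big)_{\ell_q},
\]
and for $M\subseteq\mathbb N$
\[
T_M=\bigoplus_{n,k}\mathbf 1_M(n)\,D_n\otimes I_{\ell_2^k}\colon X\to Y .
\]
By \eqref{eq:DI} with $s=p$ and (F1), $\|T_M\|\le C$. The spaces $X$ and $Y$ are an $\ell_p$-sum and an $\ell_q$-sum of Euclidean spaces. Lemma~\ref{lem:compl} provides bounded operators $J_X\colon X\to\ell_p$, $Q_X\colon\ell_p\to X$, $J_Y\colon Y\to\ell_q$, $Q_Y\colon\ell_q\to Y$ with $Q_XJ_X=I_X$ and $Q_YJ_Y=I_Y$; this is where $p>1$ and $q<\infty$ are used. Define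
\[
\tilde T_M=J_YT_MQ_X\in\mathcal L(\ell_p,\ell_q),\qquad\text{so that}\qquad Q_Y\tilde T_MJ_X=T_M\quad\text{and}\quad\tilde T_\emptyset=0 .
\]

An element $AT_MB$ of the ideal generated by $T_M$ need not respect the block structure at all. What survives composition is a factorization, so we record how the parts of $T_M$ before and after a given index factor.

\begin{lemma}\label{lem:factor}
Let $M\subseteq\mathbb N$ and $n\in\mathbb N$.
\begin{itemize}
\item[(i)] $T_{M\cap(n,\infty)}$ factors through $\ell_{r_{n+1}}$ with constant $cC$.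
\item[(ii)] $T_{M\cap[1,n)}$ factors through $\ell_2$ with constant $\sqrt{N_{n-1}}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $r=r_{n+1}$ and $Z=(\bigoplus_{l>n,\,k}\ell_r^{N_l}(\ell_2^k))_{\ell_r}$. The map $X\to Z$ that deletes the blocks with $l\le n$ and keeps the others has norm at most $1$ by (F1), as $p\le r$. For $l>n$ we have $r\le r_l$, so \eqref{eq:DI} and (F1), with $r\le q$, show that $\bigoplus_{l>n,\,k}\mathbf 1_M(l)D_l\otimes I$ has norm at most $C$ from $Z$ to $Y$. The composition of the two maps is $T_{M\cap(n,\infty)}$, and $I_Z$ factors through $\ell_r$ with constant $c_r\le c$ by Lemma~\ref{lem:compl}.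

(ii) For $n=1$ the operator is $0$. For $n>1$ let $Z=(\bigoplus_{l<n,\,k}\ell_2^{N_l}(\ell_2^k))_{\ell_2}$, which is isometric to $\ell_2$. The map $X\to Z$ that deletes the blocks with $l\ge n$ has norm at most $1$, as $p\le2$. For $x=\sum_ie_i\otimes x_i\in\ell_2^{N_l}(\ell_2^k)$, the vector $(D_l\otimes I)(e_i\otimes x_i)$ has norm $\|D_le_i\|_q\|x_i\|_2=\|x_i\|_2$, so
\[
\|(D_l\otimes I)x\|\le\sum_i\|x_i\|_2\le\sqrt{N_l}\,\|x\|\le\sqrt{N_{n-1}}\,\|x\|\qquad(l<n).
\]
By (F1), with $2\le q$, the direct sum of the maps $\mathbf 1_M(l)D_l\otimes I$ has norm at most $\sqrt{N_{n-1}}$ from $Z$ to $Y$.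
\end{proof}

Fix $n,k$. For $i\le N_n$ let $\iota_i\colon\ell_2^k\to X$ be the isometric embedding $x\mapsto e_i\otimes x$ into the $(n,k)$ block, and for $j\le m_n$ let $\pi_j\colon Y\to\ell_2^k$ be the projection onto the $j$-th coordinate of the $(n,k)$ block. (We suppress $n,k$ in this notation.) For $S\in\mathcal L(X,Y)$ define
\[
\Phi_{n,k}(S)=\frac1{N_nm_n^{1/q'}}\sum_{i\le N_n}\ \sum_{j\le m_n}\varepsilon^{(n)}_{ji}\;\frac1k\operatorname{tr}(\pi_jS\iota_i).
\]

\begin{proposition}\label{prop:Phi}
For all $n,k\in\mathbb N$ the linear functional $\Phi_{n,k}$ on $\mathcal L(X,Y)$ has the following properties.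
\begin{itemize}
\item[(a)] $\Phi_{n,k}(T_M)=1$ if $n\in M$.
\item[(b)] $|\Phi_{n,k}(S)|\le\|S\|$ for all $S$.
\item[(c)] If $S$ factors through $\ell_s$ with constant $\kappa$ and $r_{n+1}\le s\le2$, then $|\Phi_{n,k}(S)|\le28N_n^{-\eta_n}\kappa$.
\item[(d)] If every subspace of $X$ of dimension at least $d$ contains a vector $x$ with $\|Ux\|<\delta\|x\|$, then $|\Phi_{n,k}(U)|\le\delta+(d-1)\|U\|/k$. In particular $\lim_{k\to\infty}\Phi_{n,k}(U)=0$ if $U$ is finitely strictly singular.
\end{itemize}
\end{proposition}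

\begin{proof}
Write $N=N_n$, $m=m_n$, $\varepsilon=\varepsilon^{(n)}$.

(a) If $n\in M$, then $\pi_jT_M\iota_i=m^{-1/q}\varepsilon_{ji}I$, so each of the $Nm$ terms of the sum equals $m^{-1/q}$, and $Nm\cdot m^{-1/q}=Nm^{1/q'}$.

(b), (d) For each $i$ let $x_{i,1},\dots,x_{i,k}$ be any orthonormal basis of $\ell_2^k$. H\"older's inequality gives $\sum_j\|\pi_jy\|_2\le m^{1/q'}\|y\|$ for $y\in Y$. Hence
\[
\sum_j|\operatorname{tr}(\pi_jS\iota_i)|\le\sum_l\sum_j\|\pi_jS\iota_ix_{i,l}\|_2\le m^{1/q'}\sum_l\|S\iota_ix_{i,l}\|,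
\]
and therefore
\[
|\Phi_{n,k}(S)|\le\frac1N\sum_i\frac1k\sum_l\|S\iota_ix_{i,l}\| .
\]
Each term on the right is at most $\|S\|$, which proves (b). In (d), the map $U\iota_i\colon\ell_2^k\to Y$ satisfies the hypothesis of Lemma~\ref{lem:basis} because $\iota_i$ is isometric; choose the $i$-th basis from that lemma. If $U$ is finitely strictly singular, the bound gives $\limsup_k|\Phi_{n,k}(U)|\le\delta$ for every $\delta>0$.

(c) Let $S=AB$ with $B\colon X\to\ell_s$, $A\colon\ell_s\to Y$, $\|A\|\|B\|\le\kappa$. Let $y^*_{j,l}\in Y^*$ be the norm-one functional that takes $y$ to the $l$-th coordinate of $\pi_jy$. Put $b_{i,l}=B\iota_if_l\in\ell_s$ and $a_{j,l}=A^*y^*_{j,l}\in\ell_{s'}$, so that $\|b_{i,l}\|_s\le\|B\|$ and $\|a_{j,l}\|_{s'}\le\|A\|$. Then $\operatorname{tr}(\pi_jS\iota_i)=\sum_ly^*_{j,l}(AB\iota_if_l)=\sum_l\langle b_{i,l},a_{j,l}\rangle$. Apply Lemma~\ref{lem:test} for each $l$, average over $l$, and use \eqref{eq:mN}: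
\[
|\Phi_{n,k}(S)|\le\frac{14N^{1/s}m\,\kappa}{Nm^{1/q'}}=14\,m^{1/q}N^{-1/s'}\kappa\le28\,N^{1/\rho_n-1/s'}\kappa .
\]
Finally $s\ge r_{n+1}$ means $1/s'\ge1/\rho_{n+1}$, so the exponent is at most $-\eta_n$.
\end{proof}

\section{Separating ideals}\label{sec:ideals}

We now turn the functionals into closed ideals. For an infinite set $W\subseteq\mathbb N$ and $S\in\mathcal L(X,Y)$ let
\[
\nu_W(S)=\limsup_{n\to\infty,\;n\in W}\ \limsup_{k\to\infty}\ |\Phi_{n,k}(S)| .
\]
This is a seminorm, and $\nu_W(S)\le\|S\|$ by Proposition~\ref{prop:Phi}(b). Its kernel is a closed subspace, but nothing makes it stable under composition; so we impose the condition on all compositions: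
\[
\mathcal K_W=\big\{R\in\mathcal L(\ell_p,\ell_q):\ \nu_W(ARB)=0\ \text{ for all }A\in\mathcal L(\ell_q,Y),\ B\in\mathcal L(X,\ell_p)\big\}.
\]

\begin{proposition}\label{prop:K}
Let $W\subseteq\mathbb N$ be infinite. Then $\mathcal K_W$ is a closed ideal of $\mathcal L(\ell_p,\ell_q)$ that contains $\mathcal{FS}$ and $\mathcal J^{\ell_2}$. For $M\subseteq\mathbb N$ we have $\tilde T_M\in\mathcal K_W$ if and only if $M\cap W$ is finite.
\end{proposition}

\begin{proof}
For fixed $A,B$ the map $R\mapsto\nu_W(ARB)$ is a seminorm bounded by $\|A\|\|B\|\|R\|$, so its kernel is a closed subspace, and $\mathcal K_W$ is an intersection of such kernels. If $R\in\mathcal K_W$, $A_1\in\mathcal L(\ell_q)$ and $B_1\in\mathcal L(\ell_p)$, then $\nu_W(AA_1RB_1B)=0$ because $AA_1\in\mathcal L(\ell_q,Y)$ and $B_1B\in\mathcal L(X,\ell_p)$. So $\mathcal K_W$ is a closed ideal.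

Fix $A\in\mathcal L(\ell_q,Y)$ and $B\in\mathcal L(X,\ell_p)$. If $U\in\mathcal{FS}$, then $AUB$ is finitely strictly singular by (F2), and the inner limit in $\nu_W(AUB)$ is $0$ for every $n$ by Proposition~\ref{prop:Phi}(d). If $R$ factors through $\ell_2$, then $ARB$ factors through $\ell_2$ with some constant $\kappa$, and Proposition~\ref{prop:Phi}(c) and \eqref{eq:growth} give $|\Phi_{n,k}(ARB)|\le28N_n^{-\eta_n}\kappa\le28\kappa/n$ for all $n,k$. Thus $\mathcal K_W$ contains $\mathcal{FS}$ and all operators through $\ell_2$; being a closed subspace, it contains $\mathcal J^{\ell_2}$.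

Suppose that $M\cap W$ is finite. Write $A\tilde T_MB=A'T_MB'$ with $A'=AJ_Y\in\mathcal L(Y)$ and $B'=Q_XB\in\mathcal L(X)$, and put $\kappa'=\|A'\|\|B'\|$. For $n\notin M$ we have $T_M=T_{M\cap[1,n)}+T_{M\cap(n,\infty)}$. By Lemma~\ref{lem:factor}, $A'T_MB'$ is the sum of an operator that factors through $\ell_2$ with constant $\sqrt{N_{n-1}}\,\kappa'$ and one that factors through $\ell_{r_{n+1}}$ with constant $cC\kappa'$. Proposition~\ref{prop:Phi}(c) and \eqref{eq:growth} give, for all $k$,
\[
|\Phi_{n,k}(A\tilde T_MB)|\le28N_n^{-\eta_n}\big(\sqrt{N_{n-1}}+cC\big)\kappa'\le\frac{28(1+cC)\kappa'}n .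
\]
All but finitely many $n\in W$ lie outside $M$, so $\nu_W(A\tilde T_MB)=0$ and $\tilde T_M\in\mathcal K_W$.

Suppose that $M\cap W$ is infinite. By Proposition~\ref{prop:Phi}(a), $\Phi_{n,k}(T_M)=1$ for all $k$ and infinitely many $n\in W$. Hence $\nu_W(Q_Y\tilde T_MJ_X)=\nu_W(T_M)\ge1$ and $\tilde T_M\notin\mathcal K_W$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $W=M'\setminus(M_1\cup\dots\cup M_L)$ be infinite. Then $M_i\cap W=\emptyset$ for all $i$ and $M'\cap W=W$. By Proposition~\ref{prop:K} the closed ideal $\mathcal K_W$ contains $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_{M_1},\dots,\tilde T_{M_L}\}$, hence the closed ideal generated by this set, and it does not contain $\tilde T_{M'}$. This is the first assertion of Theorem~\ref{thm:B}. For $M'=\mathbb N$, $L=1$, $M_1=\emptyset$ it says $\tilde T_{\mathbb N}\notin\mathcal{FS}\vee\mathcal J^{\ell_2}$, which is Theorem~\ref{thm:A}.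

For the count we use a family $\mathcal A$ of $\mathfrak c$ infinite subsets of $\mathbb N$ in which any two distinct members have finite intersection. To obtain one, identify $\mathbb N$ with the set of finite $0$--$1$ strings, and for each infinite $0$--$1$ sequence take the set of its initial segments; two distinct sequences share only finitely many initial segments. For $\mathcal D\subseteq\mathcal A$ let $I_{\mathcal D}$ be the closed ideal generated by $\mathcal{FS}\cup\mathcal J^{\ell_2}\cup\{\tilde T_M:M\in\mathcal D\}$. It contains $\mathcal{FS}\vee\mathcal J^{\ell_2}$, and $\mathcal D\subseteq\mathcal D'$ implies $I_{\mathcal D}\subseteq I_{\mathcal D'}$. Conversely, let $M'\in\mathcal D\setminus\mathcal D'$. Every $M\in\mathcal D'$ meets $M'$ in a finite set, so Proposition~\ref{prop:K} with $W=M'$ gives $I_{\mathcal D'}\subseteq\mathcal K_{M'}$ and $\tilde T_{M'}\notin\mathcal K_{M'}$. Thus $\tilde T_{M'}\in I_{\mathcal D}\setminus I_{\mathcal D'}$ and $I_{\mathcal D}\not\subseteq I_{\mathcal D'}$. So $I_{\mathcal D}\subseteq I_{\mathcal D'}$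 if and only if $\mathcal D\subseteq\mathcal D'$: the map $\mathcal D\mapsto I_{\mathcal D}$ is an order embedding of the power set of $\mathcal A$ into the lattice of closed ideals containing $\mathcal{FS}\vee\mathcal J^{\ell_2}$, and there are at least $2^{\mathfrak c}$ such ideals. There are at most $2^{\mathfrak c}$: an operator from $\ell_p$ to $\ell_q$ is determined by its matrix, a countable family of scalars, so $\mathcal L(\ell_p,\ell_q)$ has at most $\mathfrak c^{\aleph_0}=\mathfrak c$ elements and at most $2^{\mathfrak c}$ subsets.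
\end{proof}

\begin{thebibliography}{1}

\bibitem{SZ}
Thomas Schlumprecht and Andr\'as Zs\'ak,
\emph{The algebra of bounded linear operators on $\ell_p\oplus\ell_q$ has infinitely many closed ideals},
arXiv:1409.3480 (2014).

\end{thebibliography}
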